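\title{A gradient estimate for the Dirichlet-to-Neumann operator of a planar sector: counterexamples and thresholds}

\begin{abstract}
Let $\Lambda$ be the Dirichlet-to-Neumann operator of the equation $\Delta w=w$ in a planar sector of opening $\alpha<\pi$. We study the conjecture that for every $\tau>1$ the solutions whose boundary data are symmetric and lie in the spectral subspace of $\Lambda$ for $[\tau,\infty)$ satisfy $\|\nabla w\|^2\ge(1+\delta)\|w\|^2$ with some $\delta>0$. The conjecture is false for all small $\alpha$ and for $\alpha=\pi/(2n+1)$, $n\ge1$, and it is true for $\alpha=\pi/2$. For every $\alpha\in(0,\pi)$ the estimate holds once $\tau>z_0\approx1.1997$, where $z_0\tanh z_0=1$. The critical value of $\tau$ tends to an explicit constant $\tau_*\approx1.036$ as $\alpha\to0$, and to $1$ as $\alpha\to\pi/2$ and as $\alpha\to\pi^-$.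
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $\alpha\in(0,2\pi]$, $\beta=\alpha/2$, and let $X=X_\alpha=\{(r\cos\theta,r\sin\theta):r>0,\ |\theta|<\beta\}$ be the sector of opening $\alpha$, symmetric with respect to the $x_1$-axis. Its boundary $Y$ consists of two rays. For a function $v$ on $Y$ let $w=Jv$ be the solution of
\[
\Delta w=w\quad\text{in }X,\qquad w|_Y=v,\qquad \Delta=\partial_1^2+\partial_2^2,
\]
that decays at infinity, and let $\Lambda v=\partial_\nu Jv|_Y$, where $\nu$ is the outer unit normal. The Dirichlet-to-Neumann operator $\Lambda$ is a non-negative self-adjoint operator in $L^2(Y)$ with essential spectrum $[1,\infty)$. We write $P_\tau$ for its spectral projector onto $(-\infty,\tau)$, so that $\operatorname{Ran}(I-P_\tau)$ is the spectral subspace for $[\tau,\infty)$. A function is \emph{symmetric} (\emph{antisymmetric}) if it is even (odd) under $x_2\mapsto-x_2$. The symbol $\|\cdot\|$ denotes the $L^2$ norm, on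 $X$ or on $Y$ according to where the function lives.

This is the model problem at an edge of opening $\alpha$: the function $w(x)e^{ix_3}$ is harmonic in the wedge $X\times\mathbb R$, so $\|w\|^2$ is the energy of the derivative along the edge and $\|\nabla w\|^2$ is the energy of the derivatives across it. The estimate
\begin{equation}\label{eq:star}
\|\nabla w\|^2\ge(1+\delta)\|w\|^2,\qquad w=Jv,\tag{$\ast$}
\end{equation}
with $\delta>0$ independent of $v$, says that the second energy exceeds the first by a fixed proportion. It is considered for $v$ in the space $\mathcal V$ of traces on $Y$ of functions in $H^1(X)$, since otherwise $\nabla w\notin L^2(X)$. Put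
\[
\mathcal V_\tau=\mathcal V\cap\operatorname{Ran}(I-P_\tau),\qquad \mathcal V_\tau^+=\{v\in\mathcal V_\tau:\ v\text{ is symmetric}\}.
\]
It is known that for every $\tau>1$ the estimate \eqref{eq:star} holds on $\mathcal V_\tau$ if $\alpha\in[\pi,2\pi]$, and for antisymmetric $v\in\mathcal V_\tau$ if $\alpha\in(0,\pi]$; we do not use these facts. The remaining case is the subject of the following problem, posed in \cite{Ivrii}.

\begin{quote}
\textbf{Conjecture.} Let $\alpha\in(0,\pi)$. For every $\tau>1$ there is $\delta>0$ such that \eqref{eq:star} holds for all $v\in\mathcal V_\tau^+$.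
\end{quote}

It is convenient to work with the two quadratic forms
\[
\mathfrak a[v]=\|\nabla Jv\|^2+\|Jv\|^2,\qquad \mathfrak q[v]=\|\nabla Jv\|^2-\|Jv\|^2 ,\qquad v\in\mathcal V.
\]
The first is the quadratic form of $\Lambda$. Since $\mathfrak a[v]=\mathfrak q[v]+2\|Jv\|^2$,
\begin{equation}\label{eq:equiv}
\eqref{eq:star}\iff \mathfrak q[v]\ge\delta\|Jv\|^2\iff \mathfrak q[v]\ge\frac{\delta}{2+\delta}\,\mathfrak a[v].
\end{equation}
The space $\mathcal V^+_\tau$ shrinks as $\tau$ grows, so validity of \eqref{eq:star} at $\tau$ implies validity at every larger value. For $\alpha\in(0,\pi)$ let $\tau_c(\alpha)$ be the infimum of those $\tau>1$ for which \eqref{eq:star} holds on $\mathcal V_\tau^+$ with some $\delta>0$. The conjecture says that $\tau_c(\alpha)=1$.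

\subsection{What one would guess}

\begin{example}[The half-plane]\label{ex:half}
Let $\alpha=\pi$, so $X=\{x_1>0\}$. With the unitary Fourier transform in $x_2$ and $\kappa=\sqrt{1+k^2}$, the solution is $Jv=(2\pi)^{-1/2}\int\hat v(k)e^{ikx_2-\kappa x_1}\,dk$. Thus $\Lambda$ is the Fourier multiplier $\kappa$, and $\|Jv\|^2=\int\frac1{2\kappa}|\hat v|^2dk$, $\|\nabla Jv\|^2=\int\frac{k^2+\kappa^2}{2\kappa}|\hat v|^2dk$. Hence
\[
\mathfrak a[v]=\int\kappa|\hat v|^2dk,\qquad \mathfrak q[v]=\int\Big(\kappa-\frac1\kappa\Big)|\hat v|^2dk,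
\]
and $\mathfrak q[v]\ge(1-\tau^{-2})\,\mathfrak a[v]$ on $\mathcal V_\tau$. The constant is positive exactly when $\tau>1$.
\end{example}

For $\alpha<\pi$ the function $w=e^{-x_1}$ lies in $H^1(X)$, solves $\Delta w=w$, and satisfies $\partial_\nu w=(\sin\beta)\,w$, because $\nu_1=-\sin\beta$ on both rays. So $\sin\beta<1$ is an eigenvalue with a symmetric eigenfunction for which $|\nabla w|=|w|$ pointwise: some part of the spectrum must be removed before \eqref{eq:star} can hold. Once everything below $\tau>1$ is removed, one expects $v$ to be a superposition of waves $e^{\pm ikr}$ running along the two rays. Far from the corner the rays are far apart, each wave sees only a half-plane, and it contributes the positive amount $\kappa-1/\kappa$ to $\mathfrak q$. This suggests that the conjecture is true.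

The guess overlooks the region where the distance between the rays is comparable to the decay length $1$ of the solutions. In a thin sector this region has length of order $1/\alpha$, and there the sector resembles a strip. In a strip of half-width $h$ the quantity $\kappa-1/\kappa$ is replaced by $H-\Phi(\kappa h)/H$, where $H=\kappa\tanh\kappa h$ is the eigenvalue of the even mode and
\begin{equation}\label{eq:Phi}
\Phi(z)=\Big(1+\frac{2z}{\sinh2z}\Big)\tanh^2z=1+\frac{z\tanh z-1}{\cosh^2z}.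
\end{equation}
The two expressions agree because $2z\tanh^2z/\sinh2z=z\tanh z/\cosh^2z$ and $\tanh^2z=1-1/\cosh^2z$. Let $z_0\approx1.1997$ be the positive root of $z\tanh z=1$. Then $\Phi(z)>1$ exactly for $z>z_0$; for instance $\Phi(2)>1.06$. As $\Phi(0+)=0$ and $\Phi(\infty)=1$, the maximum of $\Phi$ is attained, and we put
\[
\tau_*=\max_{z>0}\Phi(z)^{1/2}>1,\qquad \tau_*\approx1.036 .
\]
Strip modes with $1<H<\Phi(\kappa h)^{1/2}$ have eigenvalue above $1$ and negative $\mathfrak q$. They are the source of our first counterexample.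

\subsection{Results}

\begin{theorem}[Thin sectors]\label{thm:thin}
\begin{enumerate}
\item[(i)] For each $\tau\in(1,\tau_*)$ there is $\alpha_0(\tau)>0$ such that for every $\alpha<\alpha_0(\tau)$ some $v\in\mathcal V_\tau^+$ satisfies $\|\nabla Jv\|<\|Jv\|$.
\item[(ii)] For each $\tau>\tau_*$ there are $\alpha_0,\delta>0$ such that \eqref{eq:star} holds for all $\alpha<\alpha_0$ and all $v\in\mathcal V_\tau^+$.
\end{enumerate}
Consequently $\lim_{\alpha\to0}\tau_c(\alpha)=\tau_*$.
\end{theorem}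

Part (i) disproves the conjecture. The failure is not confined to very thin sectors; it occurs already for $\alpha=\pi/3$.

\begin{theorem}[Odd fractions of $\pi$]\label{thm:odd}
For $\alpha=\pi/(2n+1)$, $n\ge1$, there are $\tau>1$ and $v\in\mathcal V_\tau^+$ with $\|\nabla Jv\|<\|Jv\|$.
\end{theorem}

\begin{theorem}[A bound for all angles]\label{thm:all}
For $\alpha\in(0,\pi)$ the operator $J$ extends by continuity to $L^2(Y)$, and $\|Jv\|^2\le\frac{z_0}2\|v\|^2$ for all $v\in L^2(Y)$. No smaller constant serves for all $\alpha\in(0,\pi)$. For $\tau>z_0$ the estimate \eqref{eq:star} holds on all of $\mathcal V_\tau$, without any symmetry assumption, with $\delta=2(\tau-z_0)/z_0$.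
\end{theorem}

\begin{theorem}[The right angle]\label{thm:right}
For $\alpha=\pi/2$ the conjecture is true: $\mathfrak q[v]\ge\frac67(1-\tau^{-2})\,\mathfrak a[v]$ for all $\tau>1$ and $v\in\mathcal V_\tau^+$.
\end{theorem}

\begin{theorem}[Stability in the angle]\label{thm:stab}
\begin{enumerate}
\item[(i)] Let $\alpha_0\in(0,\pi)$ and $\tau_1>1$, and suppose that for the angle $\alpha_0$ some $v\in\mathcal V^+_{\tau_1}$ has $\mathfrak q[v]<0$. Then for each $\tau\in(1,\tau_1)$ and all $\alpha$ close enough to $\alpha_0$ some element of $\mathcal V_\tau^+$ has $\mathfrak q<0$. Hence the conjecture fails on an open set of angles that contains an interval $(0,\alpha_1)$ and all $\pi/(2n+1)$, $n\ge1$.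
\item[(ii)] The function $\tau_c$ is upper semicontinuous on $(0,\pi)$, and $\tau_c(\alpha)\to1$ as $\alpha\to\pi/2$ and as $\alpha\to\pi^-$.
\end{enumerate}
\end{theorem}

We do not determine $\tau_c(\alpha)$ for every individual $\alpha\in(0,\pi)$.

Section~\ref{sec:prelim} sets up the forms, and Section~\ref{sec:strip} carries out the computation in the strip, which is the model for Sections \ref{sec:fail}--\ref{sec:all}. Sections \ref{sec:odd} and \ref{sec:right} use explicit generalized eigenfunctions and are independent of the strip. Section~\ref{sec:stab} varies the angle.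

\section{Forms and spectral preliminaries}\label{sec:prelim}

From now on $\alpha\in(0,\pi]$ and, for $\alpha<\pi$, $T=\tan\beta$, so that $X=\{|x_2|<Tx_1\}$. The sector lies on one side of the Lipschitz graph $x_1=|x_2|\cot\beta$, and we use the textbook facts on such domains: restrictions of functions in $C_c^\infty(\mathbb R^2)$ are dense in $H^1(X)$; the space $H^1_0(X)$ is the kernel of the trace map; bounded Lipschitz functions multiply $H^1(X)$ with the Leibniz rule; and the divergence theorem holds for vector fields in $W^{1,1}$. Inner products are linear in the first argument.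

For $u,w\in H^1(X)$ put
\[
E(u,w)=\int_X\nabla u\cdot\overline{\nabla w}+u\bar w,\qquad Q(u,w)=\int_X\nabla u\cdot\overline{\nabla w}-u\bar w,
\]
$E(u)=E(u,u)$ and $Q(u)=Q(u,u)$. By the Cauchy--Schwarz inequality $|Q(u,w)|\le E(u)^{1/2}E(w)^{1/2}$, and since $Q(u)-Q(u')=\operatorname{Re}Q(u-u',u+u')$,
\begin{equation}\label{eq:Qcont}
|Q(u)-Q(u')|\le E(u-u')^{1/2}\big(E(u)^{1/2}+E(u')^{1/2}\big).
\end{equation}
The same inequality holds with $E$ in place of $Q$ on the left. The divergence theorem for the field $(|u|^2,0)$ gives the trace inequality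
\begin{equation}\label{eq:trace}
\sin\beta\int_Y|u|^2=-2\operatorname{Re}\int_X\bar u\,\partial_1u\le E(u).
\end{equation}

\paragraph{The operators $J$ and $\Lambda$.} The form $E$ is the inner product of $H^1(X)$. The orthogonal complement of $H^1_0(X)$ consists of the weak solutions of $\Delta w=w$, and the trace maps it bijectively onto $\mathcal V$. We define $J$ as the inverse of this bijection. Thus $Jv$ minimizes $E$ among functions with trace $v$, and $E(Jv,g)=0$ for $g\in H^1_0(X)$. With $\mathfrak a[v,\varphi]=E(Jv,J\varphi)$ and $\mathfrak q[v,\varphi]=Q(Jv,J\varphi)$ we therefore have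
\begin{equation}\label{eq:ext}
\mathfrak a[v,\varphi]=E(Jv,U)\quad\text{for every }U\in H^1(X)\text{ with trace }\varphi .
\end{equation}
The space $\mathcal V$ is complete in the norm $\mathfrak a^{1/2}$, embeds continuously in $L^2(Y)$ by \eqref{eq:trace}, and is dense there. So $\mathfrak a$ is a closed form, and $\Lambda$ is defined as its self-adjoint operator: $v\in D(\Lambda)$ and $\Lambda v=x$ if and only if $\mathfrak a[v,\varphi]=(x,\varphi)$ for all $\varphi\in\mathcal V$. Moreover $\mathcal V=D(\Lambda^{1/2})$ and $\mathfrak a[v]=\|\Lambda^{1/2}v\|^2$. The next lemma shows that this agrees with the definition by the normal derivative.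

\begin{lemma}[Green's formula]\label{lem:green}
Let $W\in C^2(\overline X)$ with $W,\nabla W,\Delta W\in L^2(X)$ and $\partial_\nu W\in L^2(Y)$. Then for every $U\in H^1(X)$ with trace $\varphi$,
\[
E(W,U)=\int_X(W-\Delta W)\overline U+(\partial_\nu W,\varphi).
\]
If moreover $\Delta W=W$ and $v=W|_Y$, then $W=Jv$, $v\in D(\Lambda)$ and $\Lambda v=\partial_\nu W$.
\end{lemma}

\begin{proof}
For $U\in C_c^\infty(\mathbb R^2)$ this is the divergence theorem for $\overline U\nabla W$; both sides are continuous in $U\in H^1(X)$ by \eqref{eq:trace}. If $\Delta W=W$, taking $U\in H^1_0(X)$ gives $W=Jv$, and then \eqref{eq:ext} gives $\mathfrak a[v,\varphi]=(\partial_\nu W,\varphi)$.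
\end{proof}

The form $\mathfrak a$ is invariant under the reflection $x_2\mapsto-x_2$ and under complex conjugation. Hence every real function of $\Lambda$ maps symmetric functions to symmetric functions and real functions to real functions.

\paragraph{Consequences of the spectral theorem.} Let $v\in\mathcal V$ and $p=P_\tau v$. Then $p\in\mathcal V$ and
\begin{equation}\label{eq:spec}
(v,p)=\|p\|^2,\qquad \mathfrak a[v,p]=\mathfrak a[p]\le\tau\|p\|^2,\qquad \mathfrak a[v]-\mathfrak a[p]=\mathfrak a[v-p]\ge\tau\|v-p\|^2 .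
\end{equation}
The resolvent $R=(\Lambda+1)^{-1}$ satisfies
\begin{equation}\label{eq:res}
\|R\|\le1,\qquad \mathfrak a[Rx]\le\|x\|^2,\qquad \mathfrak a[Rx,\varphi]+(Rx,\varphi)=(x,\varphi)\quad(\varphi\in\mathcal V).
\end{equation}
Sharp spectral projectors behave badly under localization and under perturbation, so we replace them by continuous cutoffs. For $\tau'<\tau$ a \emph{cutoff for $(\tau',\tau)$} is a continuous $f:[0,\infty)\to[0,1]$ with $f=1$ on $[0,\tau']$ and $f=0$ on $[\tau,\infty)$. Then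
\begin{equation}\label{eq:cutoff}
\|P_{\tau'}x\|\le\|f(\Lambda)x\|\quad(x\in L^2(Y)),\qquad f(\Lambda)v=0\quad(v\in\operatorname{Ran}(I-P_\tau)).
\end{equation}
The function $s\mapsto f(s^{-1}-1)$ extends continuously to $[0,1]$ with value $0$ at $0$. By the Weierstrass theorem, for each $\epsilon>0$ there is a polynomial $p$ with $|f(\lambda)-p((1+\lambda)^{-1})|\le\epsilon$ for $\lambda\ge0$, and so
\begin{equation}\label{eq:weier}
\|f(A)-p((A+1)^{-1})\|\le\epsilon\quad\text{for every non-negative self-adjoint }A .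
\end{equation}

Finally, we need to locate the spectral measure of a superposition of generalized eigenfunctions.

\begin{lemma}[Intertwining]\label{lem:inter}
Let $A$ be self-adjoint in a Hilbert space $\mathcal H$, let $I$ be an open interval, $m$ a measure on $I$ with a smooth positive density, $\lambda:I\to\mathbb R$ smooth, and $\mathcal U:L^2(I,m)\to\mathcal H$ bounded. Suppose $\mathcal Uf\in D(A)$ and $A\,\mathcal Uf=\mathcal U(\lambda f)$ for $f\in C_c^\infty(I)$. Then $\phi(A)\,\mathcal Uf=\mathcal U(\phi(\lambda)f)$ for all bounded Borel functions $\phi$ and all $f\in L^2(I,m)$.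
\end{lemma}

\begin{proof}
For $\zeta\notin\mathbb R$ and $f\in C_c^\infty(I)$ the function $f/(\lambda-\zeta)$ is in $C_c^\infty(I)$, so $(A-\zeta)\,\mathcal U\big(f/(\lambda-\zeta)\big)=\mathcal Uf$. This is the claim for $\phi(s)=(s-\zeta)^{-1}$, and it extends to $f\in L^2(I,m)$ by density. Fix $f$ and $u\in\mathcal H$. The finite complex measures $B\mapsto(1_B(A)\,\mathcal Uf,u)$ and $B\mapsto\int1_B(\lambda)f\,\overline{\mathcal U^*u}\,dm$ give the same integral to each function $(s-\zeta)^{-1}$. These functions span a dense subspace of $C_0(\mathbb R)$ by the Stone--Weierstrass theorem, so the two measures coincide.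
\end{proof}

\section{The strip}\label{sec:strip}

Let $\Sigma=\{|x_2|<h\}$. The construction of Section~\ref{sec:prelim} applies to $\Sigma$ and produces $E_\Sigma,Q_\Sigma,J_\Sigma,\mathfrak a_\Sigma,\mathfrak q_\Sigma,\Lambda_\Sigma,R_\Sigma$, with \eqref{eq:Qcont}, \eqref{eq:ext} and \eqref{eq:res}. Throughout, $\kappa=\sqrt{1+k^2}$ and $z=\kappa h$. The even solutions of $\Delta w=w$ with frequency $k$ in $x_1$ are the multiples of $w=e^{ikx_1}\cosh\kappa x_2$, and $\partial_\nu w=Hw$ on $\partial\Sigma$ with $H=\kappa\tanh z$. We integrate $|\nabla w|^2-|w|^2$ over a cross section, using $2\cosh^2t=\cosh2t+1$, $2\sinh^2t=\cosh2t-1$ and $\kappa^2=1+k^2$: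
\begin{equation}\label{eq:cross}
\int_{-h}^h\big((k^2-1)\cosh^2\kappa y+\kappa^2\sinh^2\kappa y\big)dy=\frac{k^2\sinh2z-2z}\kappa=2b\cosh^2z .
\end{equation}
The last equality defines $b$, the contribution to $\mathfrak q_\Sigma$ per unit of squared boundary norm. Dividing by $2\cosh^2z$ and writing $k^2=\kappa^2-1$,
\begin{equation}\label{eq:b}
b=\frac{\tanh z}{\kappa}\Big(k^2-\frac{2z}{\sinh2z}\Big)=H\Big(1-\frac1{\kappa^2}\Big(1+\frac{2z}{\sinh 2z}\Big)\Big)=H-\frac{\Phi(z)}H .
\end{equation}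
As $h\to\infty$ this becomes the half-plane expression $\kappa-1/\kappa$. The middle form shows $|b|\le H$, since $0<2z/\sinh2z<1$.

Formula \eqref{eq:b} contains the main idea. Given $z$ with $\Phi(z)>1$ and $\mu\in(1,\Phi(z)^{1/2})$, put $\kappa=\mu/\tanh z>1$, $k=\sqrt{\kappa^2-1}$ and $h=z/\kappa$; then $H=\mu>1$ and $b<0$. A concrete choice is $z=2$, $k^2=0.1$, which gives $H\approx1.011$, while $k^2<4/\sinh4$. Conversely, $H\ge\tau'>\tau_*$ forces $b\ge(1-\tau_*^2/\tau'^2)H$, whatever $h$ is. The formula also shows why symmetry matters: for the odd mode $e^{ikx_1}\sinh\kappa x_2$ the roles of $\cosh$ and $\sinh$ in \eqref{eq:cross} are exchanged and the integral equals $(k^2\sinh2z+2z)/\kappa>0$.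

\begin{lemma}\label{lem:strip}
Let $\tau_*<\tau'<\tau$, $c=1-\tau_*^2/\tau'^2$, and let $f$ be a cutoff for $(\tau',\tau)$. For every $h>0$ and every even trace $u$ on $\partial\Sigma$ of a function in $H^1(\Sigma)$,
\[
\mathfrak q_\Sigma[u]\ge c\,\mathfrak a_\Sigma[u]-2\tau'\|f(\Lambda_\Sigma)u\|^2 .
\]
\end{lemma}

\begin{proof}
Let $\hat u$ be the unitary Fourier transform of $u$ on one boundary line. The Fourier transform of $J_\Sigma u$ in $x_1$ solves $\partial_2^2U=\kappa^2U$ and is even in $x_2$, so it equals $\hat u(k)\cosh\kappa x_2/\cosh z$. Hence $\mathfrak a_\Sigma[u]=2\int H|\hat u|^2dk$ and $\mathfrak q_\Sigma[u]=2\int b|\hat u|^2dk$, and $\Lambda_\Sigma$ acts on even functions as the multiplier $H$. Where $H\ge\tau'$ we have $b-cH\ge0$; where $H<\tau'$ we have $b-cH\ge-2H\ge-2\tau'f(H)^2$. Integrate against $2|\hat u|^2$.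
\end{proof}

The strip also predicts the constant in Theorem~\ref{thm:all}. Since $\mathfrak a-\mathfrak q=2\|J\cdot\|^2$, the ratio $\|J_\Sigma u\|^2/\|u\|^2$ for one even mode is $(H-b)/2=\Phi(z)/2H=(\tanh z+z/\cosh^2z)/2\kappa$. The derivative of $\tanh z+z/\cosh^2z$ is $2(1-z\tanh z)/\cosh^2z$, so the ratio is largest for $k=0$, $h=z_0$, and there, by $\tanh z_0=1/z_0$,
\begin{equation}\label{eq:z0}
\tfrac12\big(\tanh z_0+z_0/\cosh^2z_0\big)=\tfrac12\big(z_0^{-1}+z_0(1-z_0^{-2})\big)=\tfrac{z_0}2 .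
\end{equation}

\begin{remark}\label{rem:classical}
Differentiating $H=\kappa\tanh\kappa h$ gives $b=k\,\partial_kH-h\,\partial_hH$. In a thin sector the half-width is $h=Tx_1$, and $b$ is the derivative of $x_1k$ along the Hamiltonian flow $\dot x_1=\partial_kH$, $\dot k=-\partial_{x_1}H$. The function $x_1k$ is the symbol of the generator of dilations, which reappears in Lemma~\ref{lem:virial}. We do not use this remark.
\end{remark}

\section{Thin sectors: failure below $\tau_*$}\label{sec:fail}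

We place a strip mode in the sector at the abscissa $h/T$, where the half-width is $h$, and cut it off at length $\ell$. The cutoff produces a relative error $\ell^{-1}$, and the variation of the width over the support produces a relative error $\ell T$. They balance for $\ell=T^{-1/2}$, and both are then $T^{1/2}$.

\begin{lemma}[Quasimode]\label{lem:quasi}
Fix $k\ge0$ and $h>0$, let $\kappa,z,H,b$ be as in Section~\ref{sec:strip}, and fix a real $\chi\in C_c^\infty(-1,1)$ with $\int\chi^2=1$. For $T$ so small that $h/T>2\ell$, where $\ell=T^{-1/2}$, put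
\[
W(x)=\chi\Big(\frac{x_1-h/T}\ell\Big)e^{ikx_1}\cosh\kappa x_2,\qquad v=W|_Y,\qquad F=W-\Delta W .
\]
Then $v\in\mathcal V$ is symmetric and, with constants independent of $T$,
\begin{gather*}
\|F\|+\|\partial_\nu W-HW\|_{L^2(Y)}\le CT^{1/2}\ell^{1/2},\qquad E(W-Jv)\le\|F\|^2,\qquad E(W)\le C\ell,\\
Q(W)=\ell\big(2b\cosh^2z+O(T^{1/2})\big),\qquad \|v\|^2=\ell\big(2\cosh^2z+O(T^{1/2})\big),\\
\|W\|^2=\ell\Big(\int_{-h}^h\cosh^2\kappa y\,dy+O(T^{1/2})\Big).
\end{gather*}
\end{lemma}

\begin{proof}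
On the support of $W$ the half-width is $Tx_1=h+O(\ell T)=h+O(T^{1/2})$, so the support has area $O(\ell)$ and meets $Y$ in length $O(\ell)$. This gives $E(W)\le C\ell$. Only derivatives of the cutoff survive in $F=-(2ik\ell^{-1}\chi'+\ell^{-2}\chi'')e^{ikx_1}\cosh\kappa x_2$, so $|F|\le C\ell^{-1}=CT^{1/2}$. On the upper ray $\nu=(-\sin\beta,\cos\beta)$, with $\sin\beta=O(T)$ and $\cos\beta=1+O(T^2)$, so
\[
\partial_\nu W-HW=\chi e^{ikx_1}\big(\kappa\sinh(\kappa Tx_1)-H\cosh(\kappa Tx_1)\big)+O(T).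
\]
The bracket vanishes at $Tx_1=h$, hence is $O(T^{1/2})$ on the support. The lower ray is the mirror image. This proves the first bound. The function $g=W-Jv$ is in $H^1_0(X)$, and Lemma~\ref{lem:green} gives $E(g)=E(W,g)=\int F\bar g\le\|F\|E(g)^{1/2}$. Next, $|\partial_1(\chi e^{ikx_1})|^2=k^2\chi^2+\ell^{-2}\chi'^2$ because $\chi$ is real. Thus $|\nabla W|^2-|W|^2$ equals $\chi^2$ times the integrand of \eqref{eq:cross}, up to $O(T)$. Integrating over $|x_2|<Tx_1$ instead of $|x_2|<h$ costs $O(T^{1/2})$, and $\int\chi^2dx_1=\ell$. The same argument applied to $|W|^2=\chi^2\cosh^2\kappa x_2$ gives $\|W\|^2$, and also $\|v\|^2$, because arc length on $Y$ is $dx_1/\cos\beta$.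
\end{proof}

The quasimode $v$ does not lie in $\operatorname{Ran}(I-P_\tau)$. It is an approximate eigenfunction with eigenvalue $H$, so its component below $\tau<H$ should be small. Since $Jv$ differs from $W$, we do not control $\Lambda v$ in $L^2(Y)$; instead we test the form against that component itself.

\begin{proof}[Proof of Theorem~\ref{thm:thin}(i)]
Let $1<\tau<\tau_*$. Choose $z$ with $\Phi(z)>\tau^2$ and $\mu\in(\tau,\Phi(z)^{1/2})$, and define $\kappa,k,h$ as in Section~\ref{sec:strip}, so that $H=\mu$ and $c_0:=-2b\cosh^2z>0$. Let $W,v,F$ be as in Lemma~\ref{lem:quasi}, $\eta=\|\partial_\nu W-\mu W\|_{L^2(Y)}$ and $p=P_\tau v$. By \eqref{eq:spec},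
\[
\mathfrak a[v,p]-\mu(v,p)=\mathfrak a[p]-\mu\|p\|^2\le-(\mu-\tau)\|p\|^2,\qquad \|Jp\|^2\le\mathfrak a[p]\le\tau\|p\|^2 .
\]
On the other hand $\mathfrak a[v,p]=E(W,Jp)$ by \eqref{eq:ext}, and Lemma~\ref{lem:green} gives
\[
\mathfrak a[v,p]-\mu(v,p)=\int_XF\,\overline{Jp}+(\partial_\nu W-\mu W,p),
\]
which has modulus at most $(\sqrt\tau\|F\|+\eta)\|p\|$. Therefore $\|p\|\le(\sqrt\tau\|F\|+\eta)/(\mu-\tau)\le CT^{1/2}\ell^{1/2}$; this is where $\mu>\tau$ is used. Let $v_1=v-p\in\mathcal V_\tau^+$. Then $W-Jv_1=(W-Jv)+Jp$, so $E(W-Jv_1)^{1/2}\le\|F\|+\sqrt\tau\|p\|\le CT^{1/2}\ell^{1/2}$. By \eqref{eq:Qcont} and Lemma~\ref{lem:quasi}, $\mathfrak q[v_1]\le\ell(-c_0+CT^{1/2})<0$ for small $T$.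
\end{proof}

\section{Thin sectors: validity above $\tau_*$}\label{sec:valid}

To prove Theorem~\ref{thm:thin}(ii) we cut the sector into windows of length $\ell=T^{-1/2}$, compare each window with a strip, and apply Lemma~\ref{lem:strip}. A piece near the corner, where no strip comparison is uniform, is treated by a Poincar\'e inequality. The difficulty is that the hypothesis $v\in\operatorname{Ran}(I-P_\tau)$ is not local: it must be transferred first to the pieces of $v$ and then to the strip operators. We achieve this by writing the spectral cutoff as a polynomial in the resolvent, since the resolvent is defined by the local form $E$.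

Fix $\tau_*<\tau'<\tau$, $c=1-\tau_*^2/\tau'^2$, a cutoff $f$ for $(\tau',\tau)$, a number $\epsilon\in(0,1)$, and a polynomial $p$ as in \eqref{eq:weier}. Let $v\in\mathcal V_\tau^+$ with $\mathfrak a[v]=1$ and $w=Jv$; then $\|v\|^2\le1/\tau<1$ and $f(\Lambda)v=0$. All functions in this section are symmetric. Constants $C$ are independent of $\epsilon,p,T,v$ and of the index $j$ below; constants $C_p$ may depend on $p$. For $S\subset X$ let $E(U;S)=\int_S|\nabla U|^2+|U|^2$. We use repeatedly that for a real bounded Lipschitz function $\chi=\chi(x_1)$ and $U,V\in H^1(X)$,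
\begin{equation}\label{eq:move}
E(\chi U,V)-E(U,\chi V)=\int_X\nabla\chi\cdot\big(U\,\overline{\nabla V}-\overline V\,\nabla U\big),
\end{equation}
and that the right side is at most $\sup|\chi'|\,E(U;S)^{1/2}E(V)^{1/2}$ in modulus, where $S=\{\chi'\ne0\}$.

\subsection{The partition}
Let $d_0=\frac1{16}$, assume $3\ell\le d_0/(4T)$, and let $m_0$ be the least integer with $m_0\ell\ge d_0/(2T)$. Put $\rho(t)=\cos(\pi t/2)$ for $|t|\le1$ and $\rho(t)=0$ otherwise, $c_j=(m_0+j-1)\ell$, and $\eta_j(x_1)=\rho((x_1-c_j)/\ell)$ for $j\ge1$. Let $\eta_0=1$ for $x_1\le c_0$ and $\eta_0=\rho((x_1-c_0)/\ell)$ for $x_1\ge c_0$. Then $\sum_{j\ge0}\eta_j^2=1$, $|\eta_j'|\le C/\ell$, each point lies in at most two of the sets $S_j=\{\eta_j'\ne0\}$, $\eta_0$ vanishes for $x_1\ge d_0/T$, and $c_j\ge d_0/(2T)$ for $j\ge1$. Since $\sum\eta_j\eta_j'=0$, we have $\sum|\nabla(\eta_jw)|^2=|\nabla w|^2+\sum|\eta_j'|^2|w|^2$. As $\ell^{-2}=T$,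
\begin{equation}\label{eq:ims}
Q(w)\ge\sum_{j\ge0}Q(\eta_jw)-CT,\qquad 1\le\sum_{j\ge0}E(\eta_jw)\le1+CT,\qquad\sum_{j\ge0}\|\eta_jv\|^2\le1 .
\end{equation}

\subsection{The pieces have little low spectrum}
Let $x,y\in L^2(Y)$, $u=Rx$, $q=Ry$. By \eqref{eq:res}, $(R\eta_jx,y)=(x,\eta_jq)=\mathfrak a[u,\eta_jq]+(u,\eta_jq)$ and $(\eta_jRx,y)=\mathfrak a[\eta_ju,q]+(\eta_ju,q)$. By \eqref{eq:ext},
\[
([R,\eta_j]x,y)=E(Ju,\eta_jJq)-E(\eta_jJu,Jq),
\]
and \eqref{eq:move} with $E(Jq)\le\|y\|^2$ gives $\|[R,\eta_j]x\|^2\le CT\,E(Ju;S_j)$. Summing, $\sum_j\|[R,\eta_j]x\|^2\le2CT\,E(Ju)\le2CT\|x\|^2$. The expansion $[R^m,\eta_j]=\sum_{i=0}^{m-1}R^i[R,\eta_j]R^{m-1-i}$ and $\|R\|\le1$ then yield $\sum_j\|[p(R),\eta_j]x\|^2\le C_pT\|x\|^2$. Now $\|p(R)v\|=\|(p(R)-f(\Lambda))v\|\le\epsilon$, and $p(R)\eta_jv=\eta_jp(R)v+[p(R),\eta_j]v$, so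
\begin{equation}\label{eq:low}
\sum_{j\ge0}\|p(R)\eta_jv\|^2\le2\epsilon^2+C_pT .
\end{equation}

\subsection{Comparison with strips}
Fix $j\ge1$, let $h=c_jT$, $\Sigma=\{|x_2|<h\}$, and let $\Theta(x)=(x_1,c_jx_2/x_1)$, which maps $X$ onto $\Sigma\cap\{x_1>0\}$. On the window $N=\{|x_1-c_j|\le3\ell\}$ we have $x_1\ge c_j/2$, so $|c_j/x_1-1|\le6\ell/c_j\le12\,T^{1/2}/d_0$, and the off-diagonal entry of $D\Theta$ satisfies $|c_jx_2/x_1^2|\le c_jT/x_1\le2T$. Thus $D\Theta=I+O(T^{1/2})$ uniformly in $j$, however large $h$ is. By the chain rule and the change of variables formula, for $U,V\in H^1(X)$ supported in $N$ and small $T$,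
\begin{equation}\label{eq:theta}
\big|E_\Sigma(U\circ\Theta^{-1},V\circ\Theta^{-1})-E(U,V)\big|\le CT^{1/2}E(U)^{1/2}E(V)^{1/2},
\end{equation}
and the same holds for $Q_\Sigma$ and $Q$. For $y\in L^2(Y)$ let $\iota y$ be the function on $\partial\Sigma$ with the same values at the same abscissa $x_1>0$, and $0$ for $x_1<0$. Then $(\iota y_1,\iota y_2)=\cos\beta\,(y_1,y_2)$, and $\iota$ maps the trace of $U$ to the trace of $U\circ\Theta^{-1}$. Let $\chi,\chi^\sharp$ be functions of $x_1$ with values in $[0,1]$ and Lipschitz constant $1/\ell$, with $\chi=1$ for $|x_1-c_j|\le\ell$, $\chi=0$ and $\chi^\sharp=1$ at $|x_1-c_j|=2\ell$; precisely, $\chi$ is supported in $\{|x_1-c_j|\le2\ell\}$, $\chi^\sharp=1$ on that set, and $\chi^\sharp$ is supported in $N$.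

\begin{lemma}\label{lem:compare}
For all symmetric $y\in L^2(Y)$, $\ \|R_\Sigma\,\iota\chi y-\iota\chi Ry\|\le CT^{1/2}\|y\|$.
\end{lemma}

\begin{proof}
Let $q=Ry$ and $\psi\in L^2(\partial\Sigma)$. Put $\Psi=J_\Sigma R_\Sigma\psi$ and $\Psi^\flat=(\chi^\sharp\Psi)\circ\Theta\in H^1(X)$, with trace $\psi^\flat$; thus $\iota\psi^\flat=\chi^\sharp R_\Sigma\psi$. By \eqref{eq:res} and \eqref{eq:theta}, $E(Jq)+E(\chi Jq)+\|q\|^2\le C\|y\|^2$ and $E(\Psi^\flat)+\|\psi^\flat\|^2\le C\|\psi\|^2$. Write $\approx$ for equality up to an error $CT^{1/2}\|y\|\|\psi\|$. By \eqref{eq:res} and \eqref{eq:ext} in the strip, and because $\chi^\sharp=1$ on the support of $\chi$,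
\[
(\iota\chi q,\psi)=E_\Sigma\big((\chi Jq)\circ\Theta^{-1},\chi^\sharp\Psi\big)+(\iota\chi q,\iota\psi^\flat)\approx E(\chi Jq,\Psi^\flat)+(\chi q,\psi^\flat),
\]
where we used \eqref{eq:theta} and $1-\cos\beta=O(T^2)$. By \eqref{eq:move} and \eqref{eq:ext}, $E(\chi Jq,\Psi^\flat)\approx E(Jq,\chi\Psi^\flat)=\mathfrak a[q,\chi\psi^\flat]$. Hence, by \eqref{eq:res} in the sector,
\[
(\iota\chi q,\psi)\approx\mathfrak a[q,\chi\psi^\flat]+(q,\chi\psi^\flat)=(\chi y,\psi^\flat)\approx(\iota\chi y,\chi^\sharp R_\Sigma\psi)=(R_\Sigma\iota\chi y,\psi).\qedhere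
\]
\end{proof}

Since $\|R\|,\|R_\Sigma\|\le1$, applying the lemma to $y,Ry,\dots,R^{m-1}y$ gives $\|R_\Sigma^m\iota\chi y-\iota\chi R^my\|\le mCT^{1/2}\|y\|$. Take $y=\eta_jv=\chi\eta_jv$. With \eqref{eq:weier} for $A=\Lambda_\Sigma$,
\[
\|f(\Lambda_\Sigma)\iota\eta_jv\|\le\|p(R)\eta_jv\|+(\epsilon+C_pT^{1/2})\|\eta_jv\| ,
\]
and by \eqref{eq:low} and \eqref{eq:ims}, writing $\Sigma_j$ for the strip attached to $j$ and $u_j=\iota\eta_jv$,
\begin{equation}\label{eq:lowstrip}
\sum_{j\ge1}\|f(\Lambda_{\Sigma_j})u_j\|^2\le C\epsilon^2+C_pT .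
\end{equation}

It remains to relate the strip forms of $u_j$ to the localized solution $\eta_jw$. The function $W_j=(\eta_jw)\circ\Theta^{-1}$ has trace $u_j$ but does not solve the equation; let $g_j=W_j-J_\Sigma u_j\in H^1_0(\Sigma)$ and $g_j^\flat=(\chi g_j)\circ\Theta\in H_0^1(X)$, so $E(g_j^\flat)\le CE_\Sigma(g_j)$. As $\chi=1$ on the support of $W_j$, we have $E_\Sigma(g_j)=E_\Sigma(W_j,g_j)=E_\Sigma(W_j,\chi g_j)$. By \eqref{eq:theta} this differs from $E(\eta_jw,g_j^\flat)$ by at most $CT^{1/2}E(\eta_jw)^{1/2}E_\Sigma(g_j)^{1/2}$. By \eqref{eq:move} and $E(w,\eta_jg_j^\flat)=0$, $|E(\eta_jw,g_j^\flat)|\le CT^{1/2}E(w;S_j)^{1/2}E_\Sigma(g_j)^{1/2}$. Hence $E_\Sigma(g_j)\le CT\big(E(\eta_jw)+E(w;S_j)\big)$ and $\sum_jE_{\Sigma_j}(g_j)\le CT$. Now \eqref{eq:Qcont}, the Cauchy--Schwarz inequality in $j$, \eqref{eq:theta} and \eqref{eq:ims} show that $\sum_{j\ge1}\mathfrak q_{\Sigma_j}[u_j]$ and $\sum_{j\ge1}\mathfrak a_{\Sigma_j}[u_j]$ differ from $\sum_{j\ge1}Q(\eta_jw)$ and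 $\sum_{j\ge1}E(\eta_jw)$ by at most $CT^{1/2}$. Lemma~\ref{lem:strip}, whose constants do not depend on the width, and \eqref{eq:lowstrip} give
\begin{equation}\label{eq:windows}
\sum_{j\ge1}Q(\eta_jw)\ge c\sum_{j\ge1}E(\eta_jw)-C\epsilon^2-C_pT^{1/2}.
\end{equation}

\subsection{The corner}
The function $u=\eta_0w$ lives where the half-width $Tx_1$ is at most $d_0$. There the mass of $u$ is controlled by its trace and its gradient with small constants. For $0<x_2<Tx_1$,
\[
|u(x_1,x_2)|^2\le2|u(x_1,Tx_1)|^2+2d_0\int_0^{Tx_1}|\partial_2u(x_1,y)|^2dy ,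
\]
first for smooth $u$ and, after integration, for all $u$ by density. Integrating over $X\cap\{x_2>0\}$ and adding the mirror image gives $\|u\|^2\le2d_0\|\eta_0v\|^2+2d_0^2E(u)$. The trace is controlled by the energy because $\eta_0v$ has little low spectrum: by the minimizing property of $J$, \eqref{eq:spec} and \eqref{eq:cutoff},
\[
E(u)\ge\mathfrak a[\eta_0v]\ge\tau'\big(\|\eta_0v\|^2-\|f(\Lambda)\eta_0v\|^2\big),
\]
and $\|f(\Lambda)\eta_0v\|^2\le2\|p(R)\eta_0v\|^2+2\epsilon^2\le C\epsilon^2+C_pT$. This step is indispensable, as $e^{-x_1}$ has $Q=0$. Since $4d_0^2+4d_0/\tau'<\frac1{64}+\frac14$,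
\begin{equation}\label{eq:corner}
Q(\eta_0w)=E(u)-2\|u\|^2\ge\tfrac12E(\eta_0w)-C\epsilon^2-C_pT .
\end{equation}

\subsection{Conclusion}
With $c_1=\min(c,\frac12)$, \eqref{eq:ims}, \eqref{eq:windows} and \eqref{eq:corner} give $\mathfrak q[v]=Q(w)\ge c_1-C\epsilon^2-C_pT^{1/2}$. Choose $\epsilon$ with $C\epsilon^2\le c_1/4$, which fixes $p$, and then $\alpha_0$ with $C_pT^{1/2}\le c_1/4$ for $\alpha<\alpha_0$. Then $\mathfrak q\ge\frac{c_1}2\mathfrak a$ on $\mathcal V_\tau^+$, and \eqref{eq:equiv} gives \eqref{eq:star} with $\delta$ independent of $\alpha<\alpha_0$. This proves Theorem~\ref{thm:thin}(ii). Finally, for $1<\tau<\tau_*<\tau''$ and small $\alpha$, part (i) and monotonicity in $\tau$ give $\tau_c(\alpha)\ge\tau$, and part (ii) gives $\tau_c(\alpha)\le\tau''$. So $\tau_c(\alpha)\to\tau_*$. \qed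

\section{A bound for all angles}\label{sec:all}

By \eqref{eq:z0} the extremal profile in a strip is $\cosh(z_0-d)$, where $d\in[0,z_0]$ is the distance to the boundary. To prove $\|w\|^2\le\frac{z_0}2\|v\|^2$ in the sector we combine two identities: the equation tested with $g(d)w$, where $g(0)=0$, and the divergence theorem for $m(d)|w|^2\nabla d$. Their sum is a quadratic expression in $w$ and $\partial_dw=\nabla d\cdot\nabla w$. The extremal profile satisfies $\partial_dw+tw=0$ with $t=\tanh(z_0-d)$, so we ask the expression to equal $|w|^2+g|\partial_dw+tw|^2$. This amounts to the system \eqref{eq:ode} below.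

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Let $d(x)=\operatorname{dist}(x,Y)$. For $0\le d\le z_0$ put $s=z_0-d$, $t=\tanh s$ and
\[
g=1-st,\qquad m=\tfrac12(t-s-st^2);
\]
for $d>z_0$ put $g=1$ and $m=t=0$. These are bounded Lipschitz functions of $d$. Since $s\tanh s$ increases from $0$ to $1$ on $[0,z_0]$, we have $g\ge0$ and $g(0)=0$. Since $t\le s$, we have $m\le0$, and $m(0)=\frac12(z_0^{-1}-z_0-z_0^{-1})=-\frac{z_0}2$. Let a prime denote $d/dd=-d/ds$. From $dt/ds=1-t^2$ we get $g'=t+s(1-t^2)$ and $m'=t^2+st(1-t^2)$ for $d<z_0$, hence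
\begin{equation}\label{eq:ode}
2m+g'=2t-2st^2=2gt,\qquad m'+g(1-t^2)=t^2+(1-t^2)=1 .
\end{equation}
For $d>z_0$ the relations $2m+g'=2gt$ and $m'+g(1-t^2)=1$ read $0=0$ and $1=1$.

Let $v\in\mathcal V$, $w=Jv$. As $gw\in H^1_0(X)$, the real part of $E(w,gw)=0$ is
\[
\int_Xg\big(|\nabla w|^2+|w|^2\big)+g'\operatorname{Re}(\bar w\,\partial_dw)=0 .
\]
Because $\alpha<\pi$, on $X_+=X\cap\{x_2>0\}$ we have $d=r\sin(\beta-\theta)$, a linear function with $\nabla d=(\sin\beta,-\cos\beta)$. The outer flux density of $m|w|^2\nabla d\in W^{1,1}(X_+)$ is $-m(0)|v|^2=\frac{z_0}2|v|^2$ on the ray and $m\cos\beta\,|w|^2$ on the bisector $x_2=0$, where the outer normal is $(0,-1)$. The latter is $\le0$ because $m\le0$ and $\cos\beta>0$. The lower half is the mirror image, so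
\[
\int_Xm'|w|^2+2m\operatorname{Re}(\bar w\,\partial_dw)\le\frac{z_0}2\|v\|^2 .
\]
Add the two relations and use \eqref{eq:ode}, $g\ge0$ and $|\nabla w|\ge|\partial_dw|$:
\begin{align*}
\frac{z_0}2\|v\|^2&\ge\int_X(m'+g)|w|^2+2gt\operatorname{Re}(\bar w\,\partial_dw)+g|\partial_dw|^2\\
&=\int_X\big(m'+g-gt^2\big)|w|^2+g|\partial_dw+tw|^2\ge\|w\|^2 .
\end{align*}
Since $\mathcal V$ is dense in $L^2(Y)$, $J$ extends with the same bound. For $v\in\mathcal V_\tau$ we have $\|v\|^2\le\tau^{-1}\mathfrak a[v]$, so $\|w\|^2\le\frac{z_0}{2\tau}(\|\nabla w\|^2+\|w\|^2)$, that is, $\|\nabla w\|^2\ge(2\tau/z_0-1)\|w\|^2$. This is \eqref{eq:star} with $\delta=2(\tau-z_0)/z_0$.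

For optimality take $k=0$, $h=z_0$ in Lemma~\ref{lem:quasi}. Then $\|W-Jv\|^2\le CT\ell$, so as $\alpha\to0$ the ratio $\|Jv\|^2/\|v\|^2$ tends to $(z_0+\sinh z_0\cosh z_0)/(2\cosh^2z_0)$, which is $z_0/2$ by \eqref{eq:z0}.
\end{proof}

\section{The angles $\pi/(2n+1)$}\label{sec:odd}

For a fixed angle there is no small parameter in the geometry, and we use the spectral threshold $1$ instead. The mechanism is the Cauchy--Schwarz inequality. If $\mathfrak q\ge0$ on $\mathcal V_\tau^+$ for every $\tau>1$, then $|\mathfrak q[V,\psi]|^2\le\mathfrak q[V]\,\mathfrak q[\psi]$ for $V,\psi$ in the union of these spaces. We construct $V_\varepsilon$, spectrally concentrated just above $1$, with $\mathfrak q[V_\varepsilon]\to0$ while $\mathfrak q[V_\varepsilon,\psi]$ has a nonzero limit for a fixed $\psi$. The $V_\varepsilon$ converge pointwise to a bounded solution $v_0$ of $\Lambda v_0=v_0$, and the limit is governed by $r\partial_rv_0$.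

\subsection{The case $\alpha=\pi/3$ at the threshold}\label{sub:third}
For any complex $\omega$ the function $e^{-r\cos(\theta-\omega)}=e^{-x_1\cos\omega-x_2\sin\omega}$ solves $\Delta w=w$. On the upper ray $\partial_\nu=r^{-1}\partial_\theta$, which multiplies it by $\sin(\beta-\omega)$. Let $\beta=\pi/6$, $\gamma=\cos\beta=\sqrt3/2$. The wave with $\omega=-\pi/3$ equals $1$ on the upper ray, with normal derivative $1$; it is the half-plane solution for that ray. Its mirror image, $\omega=\pi/3$, restricts to $e^{-\gamma r}$ with normal derivative $-\frac12e^{-\gamma r}$, which violates $\partial_\nu w=w$. The symmetric wave $e^{-x_1}$ also restricts to $e^{-\gamma r}$, with normal derivative $\frac12e^{-\gamma r}$. Adding $p\,e^{-x_1}$ repairs the defect if $-\frac12+\frac p2=1+p$, that is, $p=-3$. So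
\[
w_0=e^{-r\cos(\theta+\pi/3)}+e^{-r\cos(\theta-\pi/3)}-3e^{-r\cos\theta},\qquad v_0=1-2e^{-\gamma r},\qquad\partial_\nu w_0=v_0 .
\]
With $\varphi=rv_0'=2\gamma re^{-\gamma r}$ we find $\int_Y\varphi v_0=2\big(\frac2\gamma-\frac1\gamma\big)=\frac2\gamma\ne0$. This is the quantity that makes the cross term survive. In the half-plane, which is the case $n=0$, $v_0$ is constant and $\varphi=0$.

\subsection{Generalized eigenfunctions}
Let $n\ge1$, $\beta=\frac\pi{2(2n+1)}$, and parametrize $k=\sinh a\ge0$, $\lambda=\cosh a=\sqrt{1+k^2}$. On the upper ray the wave with $\omega=2j\beta+ia$ and the mirror image of the wave with $\omega=2(j-1)\beta+ia$ have the same restriction, so the boundary condition couples consecutive coefficients; the chain closes at both ends because $(2n+1)\beta=\pi/2$. Put $S_j=\sin((2j-1)\beta+ia)$, $p_0=1$, $p_{\pm(n+1)}=0$, and define $p_j$ for $|j|\le n$ by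
\begin{equation}\label{eq:rec}
p_j(S_j+\lambda)=p_{j-1}(S_j-\lambda),\qquad -n+1\le j\le n .
\end{equation}
In this range $|(2j-1)\beta|<\pi/2$, so $|\operatorname{Re}S_j|=|\sin((2j-1)\beta)|\cosh a<\lambda$. Both factors $S_j\pm\lambda$ are nonzero, and the $p_j$ are nonzero smooth functions of $k\ge0$. Since $S_{-j}=-\overline{S_{j+1}}$, equation \eqref{eq:rec} for the index $-j$ reads $p_{-j-1}(\overline{S_{j+1}}+\lambda)=p_{-j}(\overline{S_{j+1}}-\lambda)$, the conjugate of the equation for $j+1$; hence $p_{-j}=\overline{p_j}$. Let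
\[
w_k=\sum_{j=-n}^np_j\Big[e^{-r\cos(\theta-2j\beta-ia)}+e^{-r\cos(\theta+2j\beta+ia)}\Big],\qquad v_k=w_k|_Y .
\]
Then $\Delta w_k=w_k$. The reflection $\theta\mapsto-\theta$ exchanges the two terms in the bracket, so $w_k$ is symmetric; conjugation maps the first term for $j$ to the second term for $-j$, so $w_k$ is real. In $X$ we have $|\theta\mp2j\beta|\le\pi/2$, so every exponential has modulus at most $1$, and $w_k$ is bounded with all derivatives, uniformly for $k\in[0,K]$.

Let $e_j=e^{-r\cos((2j-1)\beta+ia)}$. At $\theta=\beta$ the bracket is $e_j+e_{j+1}$ and its normal derivative is $-S_je_j+S_{j+1}e_{j+1}$. Collecting terms,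
\[
v_k=\sum_{j=-n}^{n+1}(p_j+p_{j-1})e_j,\qquad\partial_\nu w_k=\sum_{j=-n}^{n+1}S_j(p_{j-1}-p_j)e_j .
\]
The condition $S_j(p_{j-1}-p_j)=\lambda(p_j+p_{j-1})$ is \eqref{eq:rec} for $-n+1\le j\le n$, and it holds for $j=n+1$ and $j=-n$ because $S_{n+1}=\lambda$, $p_{n+1}=0$ and $S_{-n}=-\lambda$, $p_{-n-1}=0$. So $\partial_\nu w_k=\lambda v_k$. Since $e_{n+1}=e^{ikr}$ and $e_{-n}=e^{-ikr}$,
\begin{equation}\label{eq:vk}
v_k=o_k+s_k,\qquad o_k=A(k)e^{ikr}+\overline{A(k)}e^{-ikr},\qquad A(k)=p_n=\prod_{j=1}^n\frac{S_j-\lambda}{S_j+\lambda},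
\end{equation}
where $s_k$ collects the terms $-n+1\le j\le n$. These satisfy $|e_j|\le e^{-cr}$ with $c=\cos((2n-1)\beta)>0$, so $|s_k|+|\partial_rs_k|\le Ce^{-cr}$ uniformly for $k\in[0,K]$, continuously in $k$. The number $A_0=A(0)$ is real and nonzero. Let $\gamma_j=\cos((2j-1)\beta)>0$ and $\sigma_j=\sin((2j-1)\beta)$. At $k=0$ we have $da/dk=1$, $dS_j/da=i\gamma_j$ and $d\lambda/da=0$, so the derivative $\dot A=dA/dk$ satisfies
\begin{equation}\label{eq:Adot}
\frac{\dot A(0)}{A_0}=\sum_{j=1}^ni\gamma_j\Big(\frac1{\sigma_j-1}-\frac1{\sigma_j+1}\Big)=\sum_{j=1}^n\frac{2i\gamma_j}{\sigma_j^2-1}=-2i\sum_{j=1}^n\frac1{\gamma_j}.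
\end{equation}
For $n=1$, $k=0$ one gets $p_{\pm1}=-\frac13$, and $w_0$ is $-\frac23$ times the function of Section~\ref{sub:third}.

\subsection{Packets}
For $f\in C_c^\infty((0,\infty))$ put $w_f=\int f\,w_k\,dk$ and $v_f=\int f\,v_k\,dk$; we call these \emph{packets}.

\begin{lemma}\label{lem:packets}
The function $w_f$ is smooth on $\overline X$ and decays faster than any power of $r$, with all derivatives. We have $w_f=Jv_f$, $\Lambda v_f=v_{\lambda f}$, and $\|v_f\|\le C_K\|f\|_{L^2}$ if $\operatorname{supp}f\subset(0,K)$. If $\lambda\ge\tau$ on $\operatorname{supp}f$, then $v_f\in\mathcal V_\tau^+$. Packets $v_f,v_g$ with $\operatorname{supp}f\cap\operatorname{supp}g=\emptyset$ are orthogonal in $L^2(Y)$.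
\end{lemma}

\begin{proof}
Each exponential is $e^{-r\zeta(a)}$ with $\zeta=\cos\phi\cosh a\pm i\sin\phi\sinh a$, $|\phi|\le\pi/2$. Here $\operatorname{Re}\zeta\ge0$ and $|\zeta'(a)|^2=\sinh^2a+\sin^2\phi\ge\sinh^2a$, which is bounded below on $\operatorname{supp}f$. Writing $e^{-r\zeta}=-(r\zeta')^{-1}\partial_ae^{-r\zeta}$ and integrating by parts gains a factor $r^{-1}$ each time, uniformly in $\phi$; derivatives in $x$ only insert smooth functions of $a$. Lemma~\ref{lem:green} then gives $w_f=Jv_f$ and $\Lambda v_f=\partial_\nu w_f=v_{\lambda f}$. The norm bound follows from Plancherel's theorem for the part $o_k$ and from $|\int fs_k\,dk|\le Ce^{-cr}\|f\|_{L^1}$. So Lemma~\ref{lem:inter} applies to $\mathcal Uf=v_f$ on $L^2(0,K)$, and $1_B(\Lambda)v_f=v_f$ for $B=\lambda(\operatorname{supp}f)$. Both remaining claims follow, since $\lambda$ is injective on $(0,\infty)$.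
\end{proof}

To compute $\mathfrak q$ on packets we want a formula that involves only boundary values. The dilation invariance of the sector provides one. Let $D=r\partial_r+\frac12$ on $Y$. Since $\int_0^\infty\partial_r(ru\psi)\,dr=0$, we have $(Du,\psi)=-(u,D\psi)$ for real packets $u,\psi$, and in particular $(u,Du)=0$.

\begin{lemma}[Virial identity]\label{lem:virial}
For real packets $u,\psi$, $\ \mathfrak q[u,\psi]=(\Lambda u,D\psi)+(Du,\Lambda\psi)$.
\end{lemma}

Formally the right side is $([\Lambda,D]u,\psi)$: the estimate \eqref{eq:star} asks for positivity of the commutator of $\Lambda$ with the generator of dilations.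

\begin{proof}
Let $U=Ju$, $V=J\psi$, $\mathcal X=x\cdot\nabla$ and $G=\nabla U\cdot\nabla V+UV$. From $\partial_i\mathcal X=\partial_i+\mathcal X\partial_i$ and $\Delta U=U$, $\Delta V=V$,
\[
\operatorname{div}\big((\mathcal XU)\nabla V+(\mathcal XV)\nabla U\big)=2\nabla U\cdot\nabla V+\mathcal XG,\qquad\operatorname{div}(xG)=2G+\mathcal XG .
\]
The difference is $-2UV$. On $Y$ we have $x\cdot\nu=0$ and $\mathcal X=r\partial_r$, so the divergence theorem gives $(r\partial_ru,\Lambda\psi)+(\Lambda u,r\partial_r\psi)=-2\int_XUV$. Add $E(U,V)=\frac12(u,\Lambda\psi)+\frac12(\Lambda u,\psi)$.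
\end{proof}

\subsection{Threshold packets}
Fix a real $\varrho\in C_c^\infty(1,2)$ with $\int\varrho=1$, and let $f_\varepsilon(k)=\varepsilon^{-1}\varrho(k/\varepsilon)$, $V_\varepsilon=v_{f_\varepsilon}$, and $\varphi=r\partial_rv_0=r\partial_rs_0$, which decays exponentially.

\begin{lemma}\label{lem:thresh}
As $\varepsilon\to0$, $\mathfrak q[V_\varepsilon]=O(\varepsilon)$, and for every real packet $\psi=v_g$,
\[
\mathfrak q[V_\varepsilon,\psi]\to L:=\int g(k)\,(\lambda-1)\,(\varphi,v_k)\,dk,\qquad(\varphi,v_k):=\int_Y\varphi v_k .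
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:virial} and $(V_\varepsilon,DV_\varepsilon)=0$, $\mathfrak q[V_\varepsilon]=2((\Lambda-1)V_\varepsilon,DV_\varepsilon)$. Since $\|f_\varepsilon\|_{L^2}=O(\varepsilon^{-1/2})$ and $\lambda-1=O(\varepsilon^2)$ on the support, $\|(\Lambda-1)V_\varepsilon\|=O(\varepsilon^{3/2})$. Since $r\partial_re^{ikr}=k\partial_ke^{ikr}$,
\[
r\partial_r\int f_\varepsilon Ae^{ikr}dk=-\int\partial_k(kAf_\varepsilon)e^{ikr}dk,
\]
and $\|\partial_k(kAf_\varepsilon)\|_{L^2}=O(\varepsilon^{-1/2})$ because $kf_\varepsilon'(k)=\varepsilon^{-1}(t\varrho'(t))|_{t=k/\varepsilon}$. The contribution of $s_k$ to $r\partial_rV_\varepsilon$ is at most $Cre^{-cr}$. So $\|DV_\varepsilon\|=O(\varepsilon^{-1/2})$, and the first claim follows.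

For the second, $\mathfrak q[V_\varepsilon,\psi]=(DV_\varepsilon,\Lambda\psi)-(D\Lambda V_\varepsilon,\psi)$. We have $V_\varepsilon=\int\varrho(t)v_{\varepsilon t}\,dt$ and $\Lambda V_\varepsilon=\int\varrho(t)\lambda(\varepsilon t)v_{\varepsilon t}\,dt$. As $v_k$ and $\partial_rv_k$ are bounded and continuous in $k\in[0,1]$, both $DV_\varepsilon$ and $D\Lambda V_\varepsilon$ tend pointwise to $\varphi+\frac12v_0$ and are bounded by $C(1+r)$. The packets $\psi,\Lambda\psi$ decay rapidly, so by dominated convergence the limit is $\int_Y(\varphi+\frac12v_0)(\Lambda-1)\psi$. Green's second identity for $w_0$ and $J\psi$ on $X\cap\{r<\rho\}$, $\rho\to\infty$, gives $\int_Yv_0\Lambda\psi-\psi\,\partial_\nu w_0=0$, because $w_0$ and $\nabla w_0$ are bounded; and $\partial_\nu w_0=v_0$. So the term with $v_0$ drops out. Insert $(\Lambda-1)\psi=\int g(\lambda-1)v_k\,dk$ and use Fubini's theorem.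
\end{proof}

For general $n$ a direct evaluation of $(\varphi,v_0)$ would require all coefficients $p_j$. Orthogonality of packets expresses it through the amplitude $A$ alone.

\begin{lemma}\label{lem:pos}
$(\varphi,v_0)=8A_0^2\sum_{j=1}^n\gamma_j^{-1}>0$.
\end{lemma}

\begin{proof}
Let $M(k,l)=\int_0^\infty(v_kv_l-o_ko_l)\,dr$. The integrand is $O(e^{-cr})$, so $M$ is continuous on $[0,1]^2$. Let $f,g\in C_c^\infty(0,1)$ be real with disjoint supports. By Lemma~\ref{lem:packets} and Fubini's theorem,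
\[
0=\int_0^\infty v_fv_g\,dr=\lim_{\eta\to0^+}\iint f(k)g(l)\int_0^\infty v_kv_l\,e^{-\eta r}dr\,dk\,dl .
\]
Now $o_ko_l=2\operatorname{Re}\big(A(k)A(l)e^{i(k+l)r}+A(k)\overline{A(l)}e^{i(k-l)r}\big)$, and $\int_0^\infty e^{iqr-\eta r}dr=(\eta-iq)^{-1}\to i/q$ uniformly for $|q|$ bounded below. As $\operatorname{Re}(i\zeta)=-\operatorname{Im}\zeta$ and $f,g$ are arbitrary, for $k\ne l$ in $(0,1)$
\[
M(k,l)=\frac{2\operatorname{Im}(A(k)A(l))}{k+l}+\frac{2\operatorname{Im}(A(k)\overline{A(l)})}{k-l}.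
\]
Letting $l\to0$ gives $M(k,0)=4A_0\operatorname{Im}A(k)/k$, and letting $k\to0$ gives, by \eqref{eq:Adot}, $M(0,0)=4A_0\operatorname{Im}\dot A(0)=-8A_0^2\sum\gamma_j^{-1}$. Since $o_0=2A_0$ is constant, an integration by parts gives
\[
(\varphi,v_0)=2\int_0^\infty rv_0'v_0\,dr=\int_0^\infty r\,(v_0^2-o_0^2)'\,dr=-M(0,0).\qedhere
\]
\end{proof}

For $n=1$, where $A_0=-\frac13$, this is $\frac89\gamma^{-1}$, which is $(\frac23)^2$ times the value $2/\gamma$ found in Section~\ref{sub:third}.

\begin{proof}[Proof of Theorem~\ref{thm:odd}]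
By dominated convergence $k\mapsto(\varphi,v_k)$ is continuous, so it is positive on some $[0,k_1]$. Choose $g\ge0$, $g\not\equiv0$, in $C_c^\infty(0,k_1)$ and $\psi=v_g$; then $L>0$. For real $t$, Lemma~\ref{lem:thresh} gives $\mathfrak q[V_\varepsilon+t\psi]\to2tL+t^2\mathfrak q[\psi]$, which is negative for $t<0$ close to $0$. Fix such $t$, then $\varepsilon$ so small that $\mathfrak q[V_\varepsilon+t\psi]<0$ and $\operatorname{supp}g\subset[\varepsilon,\infty)$. By Lemma~\ref{lem:packets}, $V_\varepsilon+t\psi\in\mathcal V_\tau^+$ with $\tau=\sqrt{1+\varepsilon^2}>1$.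
\end{proof}

\section{The right angle}\label{sec:right}

Let $\alpha=\pi/2$ and rotate $X$ to the quadrant $\{x,y>0\}$; the reflection exchanges $x$ and $y$. A symmetric function on $Y$ is a function on $(0,\infty)$, with $\|v\|_{L^2(Y)}^2=2\|v\|_{L^2(0,\infty)}^2$, and we regard the symmetric part of $\Lambda$ as a self-adjoint operator in $L^2(0,\infty)$. Again the generalized eigenfunctions are explicit. We compute $\mathfrak q$ on packets exactly, as a positive diagonal part plus an integral operator that it dominates, and then show that packets exhaust $\mathcal V_\tau^+$.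

\subsection{Eigenfunctions and packets}
For $k=\sinh a>0$, $\lambda=\cosh a$ put
\[
g_k(x)=\cos kx-\frac\lambda k\sin kx,\qquad w_k=g_k(x)e^{-\lambda y}+g_k(y)e^{-\lambda x},\qquad v_k(x)=g_k(x)+e^{-\lambda x}.
\]
Then $\Delta w_k=(\lambda^2-k^2)w_k=w_k$ and $w_k(x,0)=v_k(x)$. The coefficient of the sine is chosen so that $g_k'(0)=-\lambda$, which gives $-\partial_yw_k(x,0)=\lambda g_k(x)-g_k'(0)e^{-\lambda x}=\lambda v_k(x)$. The argument of Section~\ref{sec:odd} has no starting point here: the family that stays bounded as $k\to0$ is $kv_k$, and it tends to $0$ pointwise.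

For real $f\in C_c^\infty((0,\infty))$ let $v_f=\int fv_k\,dk$ and $w_f(x,y)=\Gamma(x,y)+\Gamma(y,x)$, where $\Gamma=\int fg_k(x)e^{-\lambda y}dk$. The function $\Gamma$ is smooth on $\overline X$, decays exponentially in $y$, and decays rapidly in $x$ by integration by parts in $k$; the same holds for its derivatives. By Lemma~\ref{lem:green}, $w_f=Jv_f$ and $\Lambda v_f=v_{\lambda f}$. A prime on $f,k,\lambda$ denotes evaluation at a second variable $k'$, and double integrals are taken with respect to $dk\,dk'$.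

\begin{lemma}\label{lem:formulas}
With $S=\lambda^2+\lambda'^2-1$ and $N=(\lambda-\lambda')^2/S^2$,
\[
\mathfrak a[v_f]=\pi\int\lambda\,\frac{k^2+\lambda^2}{k^2}f^2dk,\qquad\mathfrak q[v_f]=\pi\int\Big(\lambda-\frac1\lambda\Big)\frac{k^2+\lambda^2}{k^2}f^2dk+4\iint\Big[\frac1{(\lambda+\lambda')^2}+N\Big]ff' .
\]
\end{lemma}

\begin{proof}
Let $G=\int fg_k\,dk$. We first show
\begin{equation}\label{eq:G}
\int_0^\infty G^2dx=\frac\pi2\int\frac{k^2+\lambda^2}{k^2}f^2dk-\iint\frac{ff'}{\lambda+\lambda'} .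
\end{equation}
Plancherel's theorem for the cosine and sine transforms, $\int_0^\infty|\int f\cos kx\,dk|^2dx=\frac\pi2\int f^2$ and the same with the sine, gives the first term from the two squares. For the cross term insert $e^{-\eta x}$ and use $2\cos kx\sin k'x=\sin(k'+k)x+\sin(k'-k)x$ and $\int_0^\infty e^{-\eta x}\sin qx\,dx=q/(q^2+\eta^2)$. After symmetrization in $k,k'$ it is the limit as $\eta\to0^+$ of
\[
-\frac12\iint ff'\Big[\Big(\frac{\lambda'}{k'}+\frac\lambda k\Big)\frac{k'+k}{(k'+k)^2+\eta^2}+\Big(\frac{\lambda'}{k'}-\frac\lambda k\Big)\frac{k'-k}{(k'-k)^2+\eta^2}\Big].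
\]
The bracket is bounded uniformly in $\eta$, since $\lambda/k$ is Lipschitz on $\operatorname{supp}f$. At $\eta=0$, over the common denominator $k'^2-k^2=\lambda'^2-\lambda^2$ its numerator is $2k'\cdot\frac{\lambda'}{k'}-2k\cdot\frac\lambda k=2(\lambda'-\lambda)$, so the bracket tends to $2/(\lambda+\lambda')$. This proves \eqref{eq:G}. Next,
\begin{equation}\label{eq:anti}
\int_0^\infty g_k(x)e^{-\lambda'x}dx=\frac{\lambda'}{\lambda'^2+k^2}-\frac\lambda k\cdot\frac k{\lambda'^2+k^2}=\frac{\lambda'-\lambda}S ,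
\end{equation}
which is antisymmetric in $k,k'$. So in $\int_0^\infty v_f^2$ the cross term between $G$ and $\int fe^{-\lambda x}dk$ vanishes, and the square of the latter, $\iint ff'/(\lambda+\lambda')$, cancels the last term of \eqref{eq:G}. Thus $\int_0^\infty v_f^2=\frac\pi2\int\frac{k^2+\lambda^2}{k^2}f^2dk$, and polarization applied to $\mathfrak a[v_f]=2\int_0^\infty v_{\lambda f}v_f$ gives the first formula. Applying \eqref{eq:G} to $fe^{-\lambda y}$ and integrating in $y$, and using \eqref{eq:anti} twice,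
\[
\|\Gamma\|^2=\frac\pi2\int\frac{k^2+\lambda^2}{k^2}\frac{f^2}{2\lambda}dk-\iint\frac{ff'}{(\lambda+\lambda')^2},\qquad\int_X\Gamma(x,y)\Gamma(y,x)=-\iint Nff' .
\]
Since $\|w_f\|^2$ is twice the sum of these two quantities and $\mathfrak q[v_f]=\mathfrak a[v_f]-2\|w_f\|^2$, the second formula follows.
\end{proof}

\subsection{Positivity on packets}
The kernel $(\lambda+\lambda')^{-2}=\int_0^\infty te^{-t\lambda}e^{-t\lambda'}dt$ contributes $\int_0^\infty t\big(\int fe^{-t\lambda}dk\big)^2dt\ge0$. The kernel $N$ vanishes on the diagonal, so we do not expect a sign and estimate its size. Since $\lambda-1/\lambda=k^2/\lambda$ and $k^2+\lambda^2=\cosh2a$, the diagonal term of $\mathfrak q[v_f]$ is $\pi\|\tilde f\|^2_{L^2(dk)}$, where $f=\rho^{1/2}\tilde f$ and $\rho=\cosh a/\cosh2a$. Let $\lambda'=\cosh a'$, $s=\frac{a+a'}2$, $\sigma=\frac{a-a'}2$. Then $S=\frac12(\cosh2a+\cosh2a')=\cosh2s\cosh2\sigma$ and $\lambda-\lambda'=2\sinh s\sinh\sigma$, so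
\[
N=4\,\omega(s)\,\omega(\sigma),\qquad\omega(t)=\frac{\sinh^2t}{\cosh^22t}=\frac12\Big(\frac1{\cosh2t}-\frac1{\cosh^22t}\Big).
\]
By the Cauchy--Schwarz inequality $|\iint Nff'|\le\big(\iint N^2\rho\rho'\big)^{1/2}\|\tilde f\|^2$. As $\rho\,dk=\frac{\cosh^2a}{\cosh2a}da\le da$, $da\,da'=2\,ds\,d\sigma$, and $a,a'>0$ means $|\sigma|<s$,
\[
\iint N^2\rho\rho'\le32\iint_{|\sigma|<s}\omega(s)^2\omega(\sigma)^2ds\,d\sigma=32\Big(\int_0^\infty\omega^2\Big)^2 ;
\]
in the last step the region $|\sigma|<s$ counts twice the region $0<\sigma<s$, which is half of the quadrant. Now $\omega\le\frac18$, because $\frac12(y-y^2)\le\frac18$, and $\int_0^\infty\omega=\frac14(\frac\pi2-1)$, because $\int_0^\infty du/\cosh u=\frac\pi2$ and $\int_0^\infty du/\cosh^2u=1$. Hence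
\[
4\Big|\iint Nff'\Big|\le\frac{4\sqrt{32}}{32}\Big(\frac\pi2-1\Big)\|\tilde f\|^2=\frac{\pi/2-1}{\sqrt2}\|\tilde f\|^2\le\frac\pi7\|\tilde f\|^2 .
\]
So $\mathfrak q[v_f]$ is at least $\frac67$ of its diagonal term. Comparing with the formula for $\mathfrak a[v_f]$ and using $\lambda-1/\lambda=(1-\lambda^{-2})\lambda$,
\begin{equation}\label{eq:packetbound}
\mathfrak q[v_f]\ge\tfrac67(1-\tau^{-2})\,\mathfrak a[v_f]\qquad\text{if }\lambda\ge\tau\text{ on }\operatorname{supp}f .
\end{equation}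

\subsection{Completeness}
A counterexample needs only some packets, but a proof of \eqref{eq:star} needs to know that no part of the symmetric spectrum above $1$ is missed. The eigenfunction $e^{-x_1}$ of the introduction is $e^{-(x+y)/\sqrt2}$ in the present coordinates; its normalized trace is $e_0=2^{1/4}e^{-x/\sqrt2}$, and $\Lambda e_0=\frac1{\sqrt2}e_0$. We show that $e_0$ and the $v_k$ form a complete system. Let $dm=\frac2\pi\frac{k^2}{k^2+\lambda^2}dk$ on $(0,\infty)$ and $(\mathcal Fu)(k)=\int_0^\infty uv_k\,dx$.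

\begin{lemma}\label{lem:parseval}
For real $u\in C_c^\infty(0,\infty)$, $\ \|\mathcal Fu\|^2_{L^2(m)}=\|u\|^2_{L^2(0,\infty)}-\big(\int_0^\infty ue_0\,dx\big)^2$.
\end{lemma}

\begin{proof}
Let $\hat u(\zeta)=\int ue^{i\zeta x}dx$ and $\mathcal L(\zeta)=\int ue^{-\zeta x}dx$, both entire, and $\mathcal L_0=\mathcal L(1/\sqrt2)$; the subtracted term is $\sqrt2\mathcal L_0^2$. With $B=(k+i\lambda)\hat u(k)$ we have $\overline B=(k-i\lambda)\hat u(-k)$ and $k\mathcal Fu=\frac12(B+\overline B)+k\mathcal L(\lambda)$. Square and divide by $k^2+\lambda^2=(k+i\lambda)(k-i\lambda)$. The term $\frac12|B|^2$ gives $\frac2\pi\int_0^\infty\frac12|\hat u|^2dk=\|u\|^2$. The terms with $\overline B$ are the terms with $B$ after $k\mapsto-k$, so they extend the integrals to $\mathbb R$. Thus $\|\mathcal Fu\|^2=\|u\|^2+\frac2\pi(T_1+T_2+T_3)$ with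
\[
T_1=\frac14\int_{\mathbb R}\frac{k+i\lambda}{k-i\lambda}\hat u(k)^2dk,\qquad T_2=\int_{\mathbb R}\frac{k\mathcal L(\lambda)\hat u(k)}{k-i\lambda}dk,\qquad T_3=\frac12\int_{\mathbb R}\frac{k^2\mathcal L(\lambda)^2}{k^2+\lambda^2}dk .
\]
In the variable $a\in\mathbb R$ we have $dk=\cosh a\,da$, $k\mp i\lambda=\mp i\sqrt2\cosh(a\pm\frac{i\pi}4)$, and
\[
T_3=\frac14\int_{\mathbb R}\sinh a\tanh2a\;\mathcal L(\cosh a)^2da .
\]
The shift $a\mapsto a+\frac{i\pi}2$ exchanges Fourier and Laplace transforms: $\sinh(a+\frac{i\pi}2)=i\cosh a$ and $\cosh(a+\frac{i\pi}2)=i\sinh a$, so $\hat u(\sinh a)$ becomes $\mathcal L(\cosh a)$ and $\mathcal L(\cosh a)$ becomes $\hat u(-\sinh a)$. For $0\le\operatorname{Im}a\le\frac\pi2$ we have $\operatorname{Im}\sinh a\ge0$, $\operatorname{Re}\cosh a\ge0$ and $|\sinh a|,|\cosh a|\ge|\sinh\operatorname{Re}a|$; integration by parts in $x$ shows that $\hat u(\sinh a)$ and $\mathcal L(\cosh a)$ are $O(e^{-M|\operatorname{Re}a|})$ for every $M$. So each of $T_1,T_2$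 equals the shifted integral plus $2\pi i$ times the residue at the only zero $a=\frac{i\pi}4$ of $\cosh(a+\frac{i\pi}4)$ in the strip. There $\sinh a=\frac i{\sqrt2}$, $\cosh a=\frac1{\sqrt2}$, $\hat u(\sinh a)=\mathcal L(\cosh a)=\mathcal L_0$, and the derivative of $\cosh(a+\frac{i\pi}4)$ is $i$. We also use $\cosh(a+\frac{3i\pi}4)=-\cosh(a-\frac{i\pi}4)$.

The integrand of $T_1$ is $-\frac14\frac{\cosh(a-i\pi/4)}{\cosh(a+i\pi/4)}\hat u(\sinh a)^2\cosh a$. After the shift it is
\[
\frac14\,\frac{\cosh(a+i\pi/4)}{\cosh(a-i\pi/4)}\,i\sinh a\;\mathcal L(\cosh a)^2,\qquad\frac{\cosh(a+i\pi/4)}{\cosh(a-i\pi/4)}=\frac{\cosh a+i\sinh a}{\cosh a-i\sinh a}=\frac{1+i\sinh2a}{\cosh2a}.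
\]
The odd part integrates to $0$ and the even part to $-T_3$. The residue is $-\frac14\cdot\frac1i\cdot\frac{\mathcal L_0^2}{\sqrt2}=\frac{i\mathcal L_0^2}{4\sqrt2}$, so $T_1+T_3=-\frac\pi{2\sqrt2}\mathcal L_0^2$.

The integrand of $T_2$ is $\sinh a\cosh a\,\mathcal L(\cosh a)\hat u(\sinh a)\big/\big(-i\sqrt2\cosh(a+\frac{i\pi}4)\big)$. After the shift it is $-\sinh a\cosh a\,\mathcal L(\cosh a)\hat u(-\sinh a)\big/\big(i\sqrt2\cosh(a-\frac{i\pi}4)\big)$, and $a\mapsto-a$ turns this into minus the original integrand. The residue is $\frac i2\mathcal L_0^2/\sqrt2$. So $2T_2=2\pi i\cdot\frac{i}{2\sqrt2}\mathcal L_0^2$ and $T_2=-\frac\pi{2\sqrt2}\mathcal L_0^2$. Altogether $\frac2\pi(T_1+T_2+T_3)=-\sqrt2\mathcal L_0^2$.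
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:right}]
By Lemma~\ref{lem:parseval}, $\mathcal F$ extends to a contraction $L^2(0,\infty)\to L^2(m)$, and by polarization $\mathcal F^*\mathcal F$ is the orthogonal projector onto $e_0^\perp$. For $g\in C_c^\infty((0,\infty))$, Fubini's theorem gives $\mathcal F^*g=v_f$ with $f\,dk=g\,dm$, so $\Lambda\mathcal F^*g=\mathcal F^*(\lambda g)$. Lemma~\ref{lem:inter} gives $\phi(\Lambda)\mathcal F^*=\mathcal F^*\phi(\lambda)$ and, taking adjoints, $\mathcal F\phi(\Lambda)=\phi(\lambda)\mathcal F$ for bounded real Borel $\phi$. Take $\phi(s)=s^{1/2}1_{[0,M]}(s)$ and let $M\to\infty$; since $\mathcal F$ and $\mathcal F^*$ are contractions,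
\[
\|\lambda^{1/2}\mathcal Fv\|\le\|\Lambda^{1/2}v\|\quad(v\in\mathcal V\text{ symmetric}),\qquad\|\Lambda^{1/2}\mathcal F^*g\|\le\|\lambda^{1/2}g\|\quad(g\in L^2(\lambda\,dm)).
\]
Let $\tau>1$ and let $v\in\mathcal V_\tau^+$ be real. Then $v\perp e_0$ because $\frac1{\sqrt2}<\tau$, so $v=\mathcal F^*g$ with $g=\mathcal Fv$ real, $g\in L^2(\lambda\,dm)$, and $1_{\{\lambda<\tau\}}g=\mathcal FP_\tau v=0$. Choose real $g_j\in C_c^\infty$ supported in $\{\lambda>\tau\}$ with $g_j\to g$ in $L^2(\lambda\,dm)$. The packets $\mathcal F^*g_j$ satisfy \eqref{eq:packetbound} and converge to $v$ in the norm $\mathfrak a^{1/2}$, so \eqref{eq:Qcont} passes the inequality to $v$. For complex $v$ the real and imaginary parts lie in $\mathcal V_\tau^+$, and both forms are additive over them. By \eqref{eq:equiv}, \eqref{eq:star} holds.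
\end{proof}

\section{Varying the angle}\label{sec:stab}

Fix $\alpha_0\in(0,\pi]$ and let $\alpha\in(0,\pi]$ be close to it. The map $(r,\theta)\mapsto(r,\theta\alpha_0/\alpha)$ identifies $X_\alpha$ with $X_{\alpha_0}$, commutes with the reflection, and is an isometry of the boundaries. So all operators act in one space $L^2(Y)$, and only the forms depend on $\alpha$. We use the index $\alpha$, and $0$ for $\alpha_0$. With $\varrho=\alpha/\alpha_0$, in the coordinates of $X_{\alpha_0}$,
\[
E_\alpha(u)=\int\Big(\varrho|u_r|^2+\varrho^{-1}\frac{|u_\theta|^2}{r^2}+\varrho|u|^2\Big)r\,dr\,d\theta ,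
\]
and $Q_\alpha$ has the opposite sign in the last term. Hence $|E_\alpha-E_0|\le\eta E_0$ and $|Q_\alpha-Q_0|\le\eta E_0$ with $\eta=\max(|\varrho-1|,|\varrho^{-1}-1|)\to0$ as $\alpha\to\alpha_0$; assume $\eta\le\frac12$. The spaces $H^1$, $H^1_0$ and $\mathcal V$ do not depend on $\alpha$.

\begin{lemma}\label{lem:cont}
For $v\in\mathcal V$, $|\mathfrak a_\alpha[v]-\mathfrak a_0[v]|\le\eta\,\mathfrak a_0[v]$ and $|\mathfrak q_\alpha[v]-\mathfrak q_0[v]|\le C\sqrt\eta\,\mathfrak a_0[v]$. For every cutoff $f$, $\|f(\Lambda_\alpha)-f(\Lambda_0)\|\to0$ as $\alpha\to\alpha_0$.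
\end{lemma}

\begin{proof}
The first bound follows by minimizing $(1-\eta)E_0\le E_\alpha\le(1+\eta)E_0$ over extensions of $v$. As $J_0v-J_\alpha v\in H^1_0$ is $E_\alpha$-orthogonal to $J_\alpha v$, $E_\alpha(J_0v-J_\alpha v)=E_\alpha(J_0v)-\mathfrak a_\alpha[v]\le2\eta\,\mathfrak a_0[v]$. So \eqref{eq:Qcont} gives $|Q_\alpha(J_\alpha v)-Q_\alpha(J_0v)|\le C\sqrt\eta\,\mathfrak a_0[v]$, and $|Q_\alpha(J_0v)-Q_0(J_0v)|\le\eta\,\mathfrak a_0[v]$. By \eqref{eq:res} for both angles,
\[
((R_\alpha-R_0)x,y)=(\mathfrak a_0-\mathfrak a_\alpha)[R_\alpha x,R_0y].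
\]
A Hermitian form bounded by $\eta\,\mathfrak a_0$ on the diagonal is given by a self-adjoint operator of norm at most $\eta$ in $(\mathcal V,\mathfrak a_0)$, so the right side is at most $\eta\,\mathfrak a_0[R_\alpha x]^{1/2}\mathfrak a_0[R_0y]^{1/2}\le\sqrt2\,\eta\|x\|\|y\|$. Thus $p(R_\alpha)\to p(R_0)$ in norm for polynomials $p$, and \eqref{eq:weier} gives $\limsup\|f(\Lambda_\alpha)-f(\Lambda_0)\|\le2\epsilon$ for every $\epsilon>0$.
\end{proof}

The projectors $P^\alpha_\tau$ need not converge in norm. This is why Theorem~\ref{thm:stab} gives up an arbitrarily small margin in $\tau$, which leaves room for a continuous cutoff.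

\begin{proof}[Proof of Theorem~\ref{thm:stab}]
(i) Let $v\in\mathcal V$ be symmetric with $P^0_{\tau_1}v=0$ and $\mathfrak q_0[v]<0$, let $1<\tau<\tau_1$, and let $f$ be a cutoff for $(\tau,\tau_1)$. By \eqref{eq:cutoff} and Lemma~\ref{lem:cont}, $\|P_\tau^\alpha v\|\le\|f(\Lambda_\alpha)v\|\to\|f(\Lambda_0)v\|=0$, so $\mathfrak a_\alpha[P_\tau^\alpha v]\le\tau\|P_\tau^\alpha v\|^2\to0$. By \eqref{eq:Qcont} and Lemma~\ref{lem:cont}, $\mathfrak q_\alpha[(I-P^\alpha_\tau)v]\to\mathfrak q_0[v]<0$, and $(I-P_\tau^\alpha)v$ lies in $\mathcal V_\tau^+$ for the angle $\alpha$. Therefore the set of angles in $(0,\pi)$ for which $\mathfrak q$ takes a negative value on $\mathcal V_\tau^+$ for some $\tau>1$ is open. It contains an interval $(0,\alpha_1)$ by Theorem~\ref{thm:thin}(i) and all $\pi/(2n+1)$ by Theorem~\ref{thm:odd}.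

(ii) We claim: if $1<\tau'<\tau$ and $\mathfrak q_0\ge\vartheta\,\mathfrak a_0$ with $\vartheta>0$ on $\mathcal V_{\tau'}^+$ for the angle $\alpha_0\in(0,\pi]$, then \eqref{eq:star} holds on $\mathcal V^+_\tau$ for all $\alpha$ close to $\alpha_0$. Let $v\in\mathcal V$ be symmetric with $P_\tau^\alpha v=0$, let $f$ be a cutoff for $(\tau',\tau)$, and put $p=P^0_{\tau'}v$. Below $o(1)$ is uniform in $v$ as $\alpha\to\alpha_0$. By \eqref{eq:cutoff}, $\|p\|\le\|f(\Lambda_0)v\|=\|(f(\Lambda_0)-f(\Lambda_\alpha))v\|=o(1)\|v\|$, and $\|v\|^2\le\tau^{-1}\mathfrak a_\alpha[v]\le2\,\mathfrak a_0[v]$. So $\mathfrak a_0[p]\le\tau'\|p\|^2=o(1)\mathfrak a_0[v]$. The hypothesis applies to $v-p$, and \eqref{eq:Qcont} and \eqref{eq:spec} give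
\[
\mathfrak q_0[v]\ge\vartheta\big(\mathfrak a_0[v]-\mathfrak a_0[p]\big)-2\,\mathfrak a_0[p]^{1/2}\mathfrak a_0[v]^{1/2}\ge(\vartheta-o(1))\,\mathfrak a_0[v].
\]
By Lemma~\ref{lem:cont}, $\mathfrak q_\alpha[v]\ge(\vartheta-o(1))\,\mathfrak a_\alpha[v]$, and \eqref{eq:equiv} proves the claim.

For $\alpha_0\in(0,\pi)$ and $\tau>\tau_c(\alpha_0)$ pick $\tau'\in(\tau_c(\alpha_0),\tau)$. The hypothesis of the claim holds by monotonicity in $\tau$ and \eqref{eq:equiv}, so $\tau_c(\alpha)\le\tau$ near $\alpha_0$. This is upper semicontinuity. For $\alpha_0=\pi/2$ and $\alpha_0=\pi$ the hypothesis holds for every $\tau'>1$, by Theorem~\ref{thm:right} and Example~\ref{ex:half}. So for each $\tau>1$ we have $1\le\tau_c(\alpha)\le\tau$ when $\alpha<\pi$ is close enough to $\pi/2$ or to $\pi$.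
\end{proof}

\begin{thebibliography}{1}
\bibitem{Ivrii} Victor Ivrii, \emph{Spectral asymptotics for Dirichlet to Neumann operator}, arXiv:1802.07524 (2018).
\end{thebibliography}
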